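\title{Two-connectivity and Hamilton cycles in random $k$-nearest neighbor graphs}

\begin{abstract}
Let $G(k,n)$ be the $k$-nearest neighbor graph on a Poisson process of density $1$ in a square of area $n$. We prove the conjecture of Balogh, Bollob\'as, Krivelevich, M\"uller and Walters that $G(k,n)$ has a Hamilton cycle with high probability whenever it is $2$-connected with high probability. In fact, with high probability and simultaneously for all $k$, the graph $G(k,n)$ is Hamiltonian if and only if it is $2$-connected, and Hamilton-connected if and only if it is $3$-connected. The probability that a small cluster of points is cut off from the rest of the graph is governed by a variational problem in the plane. The heart of the proof is a strict inequality: cutting off two nearby clusters costs more than cutting off one. Near the connectivity threshold the exceptional clusters are therefore far apart, and each can be absorbed into a cycle through two disjoint edges.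
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal P$ be a Poisson process of density $1$ in the square $[0,\sqrt n]^2$: the number of points in a measurable set of area $a$ is a Poisson variable of mean $a$, and the numbers of points in disjoint sets are independent. The \emph{$k$-nearest neighbor graph} $G(k,n)$ has vertex set $\mathcal P$, and two points $x,y$ are joined by an undirected edge if $y$ is one of the $k$ points nearest to $x$ in Euclidean distance, or $x$ is one of the $k$ points nearest to $y$. A property holds \emph{with high probability} (w.h.p.) if its probability tends to $1$ as $n\to\infty$.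

A graph is \emph{$j$-connected} if it has more than $j$ vertices and remains connected after the deletion of any set of fewer than $j$ vertices. It is \emph{Hamiltonian} if some cycle passes through every vertex, and \emph{Hamilton-connected} if every two distinct vertices are the ends of a path through every vertex. A Hamiltonian graph is $2$-connected. The following conjecture, posed in \cite{BBKMW}, asserts that in $G(k,n)$ nothing else stands in the way.

\begin{quote}
\emph{Suppose that $k=k(n)$ is such that $G(k,n)$ is $2$-connected w.h.p. Then w.h.p.\ $G(k,n)$ has a Hamilton cycle.}
\end{quote}

We prove the conjecture in a form that holds for all $k$ at once, together with its analogue for Hamilton-connectedness.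

\begin{theorem}\label{thm:main}
There is a constant $c^*\in(0,\infty)$, namely $c^*=1/I_1$ with $I_1$ as in Definition~\ref{def:config}, such that the following hold.
\begin{enumerate}
\item[(a)] For every $\alpha>0$, w.h.p.\ $G(k,n)$ is disconnected for all $k\le(1-\alpha)c^*\log n$ and Hamilton-connected, hence Hamiltonian, for all $k\ge(1+\alpha)c^*\log n$.
\item[(b)] W.h.p., simultaneously for all $k\ge1$: $G(k,n)$ is Hamiltonian if and only if it is $2$-connected.
\item[(c)] W.h.p., simultaneously for all $k\ge1$: $G(k,n)$ is Hamilton-connected if and only if it is $3$-connected.
\end{enumerate}
\end{theorem}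

For each $k$, the probabilities that $G(k,n)$ is Hamiltonian and that it is $2$-connected differ by at most the probability that the event in (b) fails. Hence
\[
\sup_{k}\big|\mathbb P(G(k,n)\text{ is Hamiltonian})-\mathbb P(G(k,n)\text{ is $2$-connected})\big|\to0,
\]
and the conjecture follows. Since $G(k,n)\subseteq G(k+1,n)$, parts (b) and (c) also say that w.h.p., as $k$ increases, the graph becomes Hamiltonian at exactly the value of $k$ at which it becomes $2$-connected, and Hamilton-connected at exactly the value at which it becomes $3$-connected.

\subsection*{What disconnects the graph}
Every vertex of $G(k,n)$ has degree at least $k$, so low degree is never the obstruction. What can go wrong is that a group of more than $k$ points keeps to itself. Take a disc $D$ of area $k$ holding slightly more than $k$ points, let the concentric annulus out to three times the radius be empty, and let the density beyond it be slightly above average. Each point of $D$ finds its $k$ nearest points inside $D$, and each point outside finds $k$ points closer than $D$, so no edge leaves $D$. The empty annulus has area $8k$, the pattern has probability roughly $e^{-8k}$, and there is room for about $n/k$ disjoint copies.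 So one expects the pattern to appear when $k$ is below $\frac18\log n$. Optimizing over all patterns, with arbitrary shapes and densities, replaces $8$ by the value $I_1$ of a variational problem. We never need to solve this problem.

\subsection*{What $2$-connectivity gives, and what it does not}
For $k$ near $\log n/I_1$ the picture is one large, richly connected part, which we call the sea, and rare small clusters of points that are attached to it weakly or not at all. Consider first a single such cluster, and suppose for simplicity that it is a clique. If the graph is $2$-connected, there are two disjoint edges $xx'$ and $yy'$ from the cluster to the sea. Pretend that $x'y'$ is an edge, find a Hamilton cycle of the sea through this pretended edge, and replace the edge by the path that goes from $x'$ to $x$, through the whole cluster to $y$, and back to $y'$. The cluster has been absorbed.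

With two clusters this can fail. Deleting a set $X$ of vertices from a Hamiltonian graph leaves at most $|X|$ components, because the cycle breaks into at most $|X|$ arcs. Take three disjoint cliques, playing the parts of the sea and of two clusters, and two further vertices $a,b$ joined to everything. This graph is $2$-connected, but deleting $\{a,b\}$ leaves three components, so it is not Hamiltonian. In a geometric graph edges are short, so two clusters can share their attachment vertices only if they are close to each other. The conjecture is thus plausible if, in the range of $k$ where single clusters still occur, two nearby clusters do not.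

If two nearby clusters had probability about $e^{-2kI_1}$, there would be nothing to prove. But nearby clusters can share part of the empty region that surrounds them (Example~\ref{ex:two}), so all we can count on is probability $e^{-kI_2}$ for the value $I_2$ of a second variational problem. Fortunately the strict inequality $I_2>I_1$ is enough: then $ne^{-kI_2}\to0$ for all $k\ge(1-\alpha)\log n/I_1$ with $\alpha$ small, while for smaller $k$ the graph is disconnected and nothing has to be shown.

\subsection*{Plan}
Section~\ref{sec:var} sets up the variational problems and proves the strict inequality (Lemma~\ref{lem:key}). Section~\ref{sec:below} shows that the graph is disconnected below the threshold. Section~\ref{sec:tiles} defines clusters and the sea by means of a tiling, and Section~\ref{sec:nearby} transfers the variational inequality to the random graph. Section~\ref{sec:cycles} is deterministic and builds the cycles and paths. Section~\ref{sec:end} assembles the proof.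

\section{Preliminaries}\label{sec:prelim}

\subsection{Graphs}
The ``only if'' parts of Theorem~\ref{thm:main} hold for all graphs; note that w.h.p.\ $\mathcal P$ has at least four points.

\begin{lemma}\label{lem:necessary}
Let $G$ be a graph with at least four vertices. If $G$ is Hamiltonian, it is $2$-connected. If $G$ is Hamilton-connected, it is Hamiltonian and $3$-connected.
\end{lemma}

\begin{proof}
Deleting a vertex from a Hamilton cycle leaves a path through all other vertices, which gives the first claim. If $G$ is Hamilton-connected, take an edge $uv$ and add it to a Hamilton $u$--$v$ path to get a Hamilton cycle. Suppose now that $G$ is not $3$-connected, and let $X$ be a set of at most two vertices with $G-X$ disconnected. If $|X|<2$, then $G-X$ has at least three vertices, so it has a component with at least two vertices or at least three components; moving a vertex of such a component, or any vertex in the second case, into $X$ keeps $G-X$ disconnected. So we may assume $X=\{u,v\}$ with $u\ne v$. The interior of a Hamilton $u$--$v$ path would be a connected spanning subgraph of $G-X$, so there is no such path.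
\end{proof}

We use two textbook facts. \emph{K\"onig's theorem}: if a bipartite graph does not have $j$ pairwise disjoint edges, then some set of fewer than $j$ vertices meets every edge. \emph{Euler's theorem}: a connected multigraph with at least one edge, loops allowed and counted twice in the degree, in which all degrees are even has an Euler circuit, that is, a closed walk using each edge exactly once.

\subsection{Geometry}
We write $B(x,r)$ for the open disc and $\overline B(x,r)$ for the closed disc with center $x$ and radius $r$, and $[x,y]$ for the segment from $x$ to $y$. Almost surely all distances between points of $\mathcal P$ are distinct and no point lies on any of the countably many fixed lines that bound the tiles used below. We assume this throughout, so for counting points it does not matter whether tiles are open or closed. If $\mathcal P$ has at most $k$ points, $G(k,n)$ is complete. The point $y$ is one of the $k$ points nearest to $x$ exactly when fewer than $k$ other points are closer, so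
\begin{equation}\label{eq:adj}
\begin{gathered}
x,y\text{ are adjacent if and only if one of the discs }B(x,|x-y|),\ B(y,|x-y|)\\
\text{contains at most $k$ points, its center included.}
\end{gathered}
\end{equation}
We also use the \emph{crossing property} of a closed rectangle: a curve in it that joins the left and right sides meets every curve in it that joins the top and bottom sides.

\subsection{Scaling and Poisson probabilities}
The relevant patterns contain about $k$ points and have diameter of order $\sqrt k$. When $k$ is given we therefore divide all lengths by $\sqrt k$. This does not change the graph. The points now form a Poisson process of intensity $k$ on $\Lambda=[0,\ell]^2$ with $\ell=\sqrt{n/k}$, and a typical region of area $1$ holds about $k$ points. We write $N(X)$ for the number of points in $X$.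

Let
\[
h(t)=t\log t-t+1\quad(t>0),\qquad h(0)=1 .
\]
Since $h'=\log$, the function $h$ is convex, decreasing on $[0,1]$, increasing on $[1,\infty)$, and $h\ge h(1)=0$. It is the exponential cost, per unit of mean, for a Poisson variable to be $t$ times its mean.

\begin{lemma}\label{lem:poisson}
Let $Z$ be a Poisson variable of mean $\lambda>0$.
\begin{enumerate}
\item[(i)] For integers $j\ge0$: $\ e^{-\lambda h(j/\lambda)}\big/\big(e\sqrt{\max(j,1)}\big)\le\mathbb P(Z=j)\le e^{-\lambda h(j/\lambda)}$.
\item[(ii)] For real $x\ge\lambda$: $\ \mathbb P(Z\ge x)\le(e\lambda/x)^x$.
\item[(iii)] $\mathbb P(Z\le\lambda/10)\le e^{-\lambda/2}$.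
\end{enumerate}
\end{lemma}

\begin{proof}
For $j=0$ we have $\mathbb P(Z=0)=e^{-\lambda h(0)}$. For $j\ge1$ insert Stirling's bounds $(j/e)^j\le j!\le e\sqrt j\,(j/e)^j$ into $\mathbb P(Z=j)=e^{-\lambda}\lambda^j/j!$ and use $e^{-\lambda}(e\lambda/j)^j=e^{-\lambda h(j/\lambda)}$. For (ii) and (iii), apply Markov's inequality to $e^{\theta Z}$, whose mean is $e^{\lambda(e^\theta-1)}$, with $e^\theta=x/\lambda$. This bounds $\mathbb P(Z\ge x)$ for $x\ge\lambda$, and $\mathbb P(Z\le x)$ for $0<x\le\lambda$, by $e^{-\lambda h(x/\lambda)}=e^{-\lambda}(e\lambda/x)^x$. Finally $h(1/10)=\frac9{10}-\frac1{10}\log10>\frac12$.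
\end{proof}

\section{The variational problem}\label{sec:var}

Suppose the points near some place have local intensity $k\rho(x)$ instead of $k$. Cutting the region into small tiles and applying Lemma~\ref{lem:poisson}(i) to each, we find that this has probability about $e^{-kI(\rho)}$, where
\[
I(\rho)=\int_{\mathbb R^2}h(\rho(x))\,dx .
\]
An empty region costs its area, and a region of typical density $\rho=1$ costs nothing. A set $X$ then holds about $k\mu(X)$ points, where $\mu=\rho\,dx$. By \eqref{eq:adj}, two points $x,y$ are nonadjacent when both discs of radius $|x-y|$ around them hold more than $k$ points, which in the limit means mass at least $1$. This leads to the following definition, in which the $A_i$ stand for clusters and $S$ for everything else. If $I(\rho)<\infty$, then $\rho$ is locally integrable, since $h(t)\ge t$ for $t\ge e^2$ and so $\rho\le e^2+h(\rho)$.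

\begin{definition}\label{def:config}
Let $m\in\{1,2\}$. An \emph{$m$-configuration} is a tuple $(\rho;A_1,\dots,A_m,S)$, where $\rho:\mathbb R^2\to[0,\infty)$ is measurable with $I(\rho)<\infty$, the sets $A_i$ are nonempty and bounded, $S$ has bounded complement, $\rho=0$ almost everywhere off $A_1\cup\dots\cup A_m\cup S$, and
\begin{equation}\label{eq:C}
\mu\big(B(x,|x-y|)\big)\ge1\quad\text{for every cross pair }(x,y),
\end{equation}
a \emph{cross pair} being an ordered pair of points from two different sets among $A_1,\dots,A_m,S$. It is an \emph{$(m,R)$-configuration} if $A_i\subseteq B(0,R)$ for all $i$ and $S\supseteq\mathbb R^2\setminus B(0,R)$. Its \emph{cost} is $I(\rho)$. We let $I_1$ be the infimum of the costs of $1$-configurations and $I_2^R$ the infimum of the costs of $(2,R)$-configurations, with $I_2^R=+\infty$ if there are none.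
\end{definition}

If $(x,y)$ is a cross pair, so is $(y,x)$; thus \eqref{eq:C} concerns both discs. Three simple operations will be used.

\emph{Closing.} The function $(x,r)\mapsto\mu(B(x,r))$ is continuous, by dominated convergence and because circles are null sets. Hence \eqref{eq:C} passes to the closures of the sets. A point $x$ in two of the closures would give $\mu(B(x,0))\ge1$, so the closures are disjoint; in an $(m,R)$-configuration the closure of $A_i$ therefore still lies in $B(0,R)$. So we may assume that all sets are closed, and then the $A_i$ are compact.

\emph{Dilating.} For $\lambda>0$, replace $\rho$ by $\rho(\cdot/\lambda)$ and each set $X$ by $\lambda X$. This multiplies the cost and all masses in \eqref{eq:C} by $\lambda^2$.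

\emph{Merging.} If $(\rho;A_1,A_2,S)$ is a $2$-configuration, then $(\rho;A_2,A_1\cup S)$ is a $1$-configuration of the same cost. Hence $I_2^R\ge I_1$.

\begin{example}[one disc]\label{ex:one}
Let $\pi r^2=1$, $A=\overline B(0,r)$, $S=\{|x|\ge3r\}$ and $\rho=1_{A\cup S}$. The cost is the area of the empty annulus, $9-1=8$. For $x\in A$ and $y\in S$ we have $|x-y|\ge2r$. So $B(x,|x-y|)$ contains $A$ up to at most one point, and $B(y,|x-y|)$ contains $B(y+ry/|y|,r)$, which lies in $S$. Both discs have mass at least $1$, so this is a $1$-configuration.
\end{example}

\begin{example}[two discs sharing an empty region]\label{ex:two}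
With the same $r$, let $A_1$ and $A_2$ be the closed discs of radius $r$ centered at $(2r,0)$ and $(-2r,0)$, let $\sigma$ be the segment between the centers, let $S$ be the set of points at distance at least $3r$ from $\sigma$, and let $\rho=1_{A_1\cup A_2\cup S}$; see Figure~\ref{fig:key}. Every cross pair $(x,y)$ has $|x-y|\ge2r$. If $x\in A_i$, then $B(x,2r)$ contains almost all of $A_i$. If $x\in S$, let $p$ be the point of $\sigma$ nearest to $x$ and $e=(x-p)/|x-p|$. Then $\sigma$ lies in the half-plane $\{z:(z-p)\cdot e\le0\}$ while $B(x+re,r)$ lies in $\{z:(z-p)\cdot e>3r\}$, so $B(x,2r)\supseteq B(x+re,r)\subseteq S$ has mass at least $1$. This is a $(2,5r)$-configuration of cost $9\pi r^2+24r^2-2=7+24/\pi$, which is less than $2\cdot8$.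
\end{example}

A bound on the cost forbids both very high density on small discs and very low density on large discs. We use Jensen's inequality in the form $\int_Dh(\rho)\ge a\,h(m/a)$ for a set $D$ of area $a\in(0,\infty)$ and mass $m=\mu(D)$.

\begin{lemma}\label{lem:basic}
Let $I(\rho)\le E<\infty$.
\begin{enumerate}
\item[(i)] If $\mu(B(x,r))\ge1$, then $r\ge d(E):=(e^{-E-1}/\pi)^{1/2}$, and $d(E)<1$.
\item[(ii)] There is $t(E)>0$, depending only on $E$, such that every disc of radius at least $t(E)$ has mass at least $2$.
\item[(iii)] $0<I_1\le8$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let a disc have area $a$ and mass $m$, so that $E\ge a\,h(m/a)$.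

(i) Let $m\ge1$. If $a>1$, then $r>\pi^{-1/2}>d(E)$. If $a\le1$, then $m/a\ge1/a\ge1$, so $E\ge a\,h(1/a)=\log(1/a)-1+a$ and $a\ge e^{-E-1}$.

(ii) If $m<2\le a$, then $m/a<2/a\le1$, so $E\ge a\,h(2/a)=a-2-2\log(a/2)$. The right side tends to infinity with $a$, so $a$ is bounded in terms of $E$.

(iii) The upper bound is Example~\ref{ex:one}. For the lower bound let $(\rho;A,S)$ be a closed $1$-configuration of cost at most $9$, and let $x\in A$, $y\in S$ realize $d'=\operatorname{dist}(A,S)$. By \eqref{eq:C} and (i), $d'\ge d(9)$. A point $w$ within $d'/4$ of the midpoint of $[x,y]$ has $|w-x|<d'$ and $|w-y|<d'$, so it lies neither in $S$ nor in $A$. Thus $\rho=0$ almost everywhere on a disc of radius $d'/4$, and $I(\rho)\ge\pi d(9)^2/16$.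
\end{proof}

We come to the strict inequality. After $A_1$ has been merged with $S$, the empty region between them is no longer needed to keep $A_1$ apart, and filling part of it with density $1$ lowers the cost. The difficulty is that the same empty region may be needed to keep $A_2$ apart. In Example~\ref{ex:two}, a small disc $N$ at the origin cannot be filled: for $w=0$ and $b=(-r,0)\in A_2$ the disc $B(b,|b-w|)$ has area $1$ and meets $A_2$ in area less than $\frac12$, so its mass stays below $1$. But let $N$ be the disc of radius $r/2$ centered at $(\frac92r,0)$, on the far side of $A_1$ and touching $S$ at $s=(5r,0)$. For $w\in N$ and $b\in A_2$ we have $|b-w|\ge5r$. So $B(b,|b-w|)$ contains $A_2$, and $B(w,|b-w|)$ contains $B(s,2r)$ because $|w-s|\le r$; the latter disc has mass at least $1$ by \eqref{eq:C} for the pair $s$ and $a^*=(3r,0)$. Filling $N$ keeps $A_2$ apart and saves $\frac14$. The two features that matter are that $N$ lies beyond the extreme point $a^*$ of $A_1\cup A_2$, which makes it farther from $A_2$ than $a^*$ is, and that $N$ touches $S$, which lets its points borrow the mass guaranteed around $s$. Both can be arranged in any configuration.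

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!25] (-6,-3.7) rectangle (6.8,3.7);
\filldraw[fill=white] (-2,3) arc (90:270:3) -- (2,-3) arc (-90:90:3) -- cycle;
\filldraw[fill=gray!25] (-2,0) circle (1);
\filldraw[fill=gray!25] (2,0) circle (1);
\node at (-2,0) {$A_2$};
\node at (2,0) {$A_1$};
\node at (-5.4,3.1) {$S$};
\draw[dashed] (3,-3.7) -- (3,3.7);
\draw[thick] (4.5,0) circle (0.5);
\node at (4.45,0) {$N$};
\fill (3,0) circle (2pt) node[below right] {$a^*$};
\fill (5,0) circle (2pt) node[right] {$s$};
\draw[->,thick] (3.2,1.3) -- (4.2,1.3) node[midway,above] {$u$};
\end{tikzpicture}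
\caption{A configuration with two separated clusters $A_1,A_2$; gray regions have density $1$ and the white region is empty. The point $a^*$ is extreme in $A_1\cup A_2$ in direction $u$. A small disc $N$ slid from $a^*$ in direction $u$ until it touches $S$ at $s$ can be filled, and $A_2$ remains separated from $A_1\cup S\cup N$.}
\label{fig:key}
\end{figure}

\begin{lemma}[key lemma]\label{lem:key}
For every $R\ge1$ we have $I_2^R>I_1$.
\end{lemma}

\begin{proof}
Put $E=I_1+1$, $d=d(E)<1$ and $\eta=d^2/(40R)$, so that $\eta\le d/40$. Let $(\rho;A_1,A_2,S)$ be a closed $(2,R)$-configuration with $I(\rho)\le E$. We show that $I_1\le I(\rho)-\pi\eta^2$; this gives $I_2^R\ge I_1+\min(1,\pi\eta^2)$. By \eqref{eq:C} and Lemma~\ref{lem:basic}(i), every cross pair is at distance at least $d$.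

\emph{The disc $N$.} Fix a unit vector $u$ and let $a^*$ maximize $u\cdot x$ over the compact set $A_1\cup A_2$. After renaming, $a^*\in A_1$. For $\tau\ge\eta$ every point $x$ of $B(a^*+\tau u,\eta)$ has $u\cdot x>u\cdot a^*$, so this disc misses $A_1\cup A_2$. Let $\tau^*$ be the infimum of those $\tau\ge\eta$ for which $\overline B(a^*+\tau u,\eta)$ meets $S$. The point $a^*+2Ru$ lies outside $B(0,R)$, hence in $S$, so $\tau^*\le2R$; the infimum is attained because $S$ is closed; and $\tau^*>\eta$ because $\operatorname{dist}(a^*,S)\ge d>2\eta$. Put $z=a^*+\tau^*u$ and $N=B(z,\eta)$. If the open disc $N$ met $S$, so would the discs with slightly smaller $\tau$. Hence $N$ misses $A_1\cup A_2\cup S$, and there is $s\in S$ with $|s-z|=\eta$. From $d\le|s-a^*|\le\tau^*+\eta$ we get $\tau^*\ge\frac{39}{40}d$.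

\emph{The new cross pairs.} Let $w\in N$ and $b\in A_2$. We claim that both discs of radius $|b-w|$ around $b$ and $w$ have mass at least $1$. Let $v=b-a^*$. Then $u\cdot v\le0$ by the choice of $a^*$, and $d\le|v|\le2R$, so
\begin{equation}\label{eq:pyth}
|b-z|^2=|v|^2-2\tau^*\,u\cdot v+\tau^{*2}\ge|v|^2+\tau^{*2}.
\end{equation}
For the disc around $b$, note that $2\eta|v|+\eta^2\le4R\eta+\eta^2\le\frac{d^2}{10}+\frac{d^2}{1600}<\tau^{*2}$. With \eqref{eq:pyth} this gives $|b-z|\ge|v|+\eta$, so $|b-w|\ge|b-a^*|$, and $B(b,|b-a^*|)$ has mass at least $1$ by \eqref{eq:C}. For the disc around $w$, note that $8\eta\tau^*+16\eta^2\le16R\eta+16\eta^2\le0.4d^2+0.01d^2<d^2$. With \eqref{eq:pyth} this gives $|b-z|\ge\sqrt{d^2+\tau^{*2}}\ge\tau^*+4\eta$, so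
\[
|b-w|\ge\tau^*+3\eta=(\tau^*+\eta)+2\eta\ge|s-a^*|+|w-s| .
\]
Therefore $B(w,|b-w|)\supseteq B(s,|s-a^*|)$, which has mass at least $1$ by \eqref{eq:C} for the cross pair $(s,a^*)$.

\emph{The saving.} Adding mass preserves \eqref{eq:C}, so $(\rho+1_N;A_2,A_1\cup S\cup N)$ is a $1$-configuration. Since $\rho=0$ almost everywhere on $N$, its cost is $I(\rho)-\pi\eta^2(h(0)-h(1))=I(\rho)-\pi\eta^2$.
\end{proof}

\begin{remark}\label{rem:R}
The radius $R$ enters through $|v|\le2R$ and $\tau^*\le2R$. If $v$ is long and perpendicular to $u$, then moving from $a^*$ to $z$ increases the distance from $b$ by only about $\tau^{*2}/(2|v|)$, and $\eta$ must be smaller than that. So the gap that the proof provides shrinks as $R$ grows. When we discretize, the loss caused by the tiles has to be smaller than this gap, and therefore $R$ has to be fixed before the size of the tiles is chosen.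
\end{remark}

\section{Below the threshold}\label{sec:below}

\begin{proposition}\label{prop:below}
Let $0<\alpha<\frac12$. W.h.p.\ $G(k,n)$ is disconnected for all $k\le(1-\alpha)\log n/I_1$.
\end{proposition}

We plant a nearly optimal configuration by prescribing the number of points in every tile of a bounded square. Passing from $\rho$ to point counts loses some mass near the boundary of each disc, so we first dilate to create slack in \eqref{eq:C}. We have no control over the points outside the square, so we take the square large enough that the mass needed by a distant point is found inside it.

\begin{proof}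
Since $G(k,n)\subseteq G(k+1,n)$, it suffices to treat $k=\lfloor(1-\alpha)\log n/I_1\rfloor$. We use the scaling of Section~\ref{sec:prelim}.

\emph{The pattern.} Let $\beta=\alpha/12$. Take a closed $1$-configuration of cost at most $(1+\alpha/4)I_1$ and dilate it by $(1+\alpha/4)^{1/2}$. We obtain $\rho$, a closed set $A\subseteq B(0,R_0)$ and a closed set $S\supseteq\mathbb R^2\setminus B(0,R_0)$ for some $R_0$, with $\rho=0$ almost everywhere off $A\cup S$,
\[
I(\rho)\le(1+\alpha/4)^2I_1\le(1+0.6\alpha)I_1,\qquad\mu(B(x,|x-y|))\ge1+3\beta\ \text{ for all cross pairs.}
\]
Let $t=t(I(\rho))$ be as in Lemma~\ref{lem:basic}(ii) and $d'=\operatorname{dist}(A,S)>0$. Let $K$ be the square of half-side $R_0+10t$ centered at $0$, divided into tiles of side $\delta$, where $2(R_0+10t)/\delta$ is an integer. Choose $\delta<d'/10$, $\delta\le t/100$, and so small that every annulus in $K$ of outer radius at most $4t$ and width at most $10\delta$ has mass at most $\beta$. This is possible because such an annulus has area at most $80\pi t\delta$ and $\rho$ is integrable on $K$, so that sets of small area have uniformly small mass. None of these objects depends on $n$. For a translate of $K$ inside $\Lambda$, with $\rho,A,S$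 translated along, let $\mathcal E$ be the event that $N(Q)=\lceil k\mu(Q)\rceil$ for every tile $Q$ of the translate. We keep the notation of the untranslated picture.

\emph{The event $\mathcal E$ disconnects the graph.} A tile that contains points has $\mu(Q)>0$, so it meets $A$ or $S$, and it does not meet both since $\sqrt2\delta<d'$. Call the points in tiles meeting $A$ \emph{inner} and all other points of the process \emph{outer}. Inner points exist: for $a\in A$ the disc $B(a,\operatorname{dist}(a,S))$ misses $S$ and has mass at least $1$, so $\mu(A)\ge1$ and some tile meeting $A$ has positive mass. Outer points exist: $K\setminus B(0,R_0)$ contains a disc of radius $2t$, which lies in $S$ and has mass at least $2$, so some tile meeting $S$ has positive mass. Let $x$ be inner and $y$ outer. By \eqref{eq:adj} it suffices to show that $B(x,|x-y|)$ and $B(y,|x-y|)$ each contain at least $k+1$ points. Note that $|x|\le R_0+\sqrt2\delta$, and that a union of tiles covering a set $X$ holds at least $k\mu(X)$ points.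

Suppose first that $|x-y|\ge3t$; this includes all $y\notin K$, for which $|x-y|\ge10t-\sqrt2\delta$. Each of the two discs contains a disc $B(x',1.5t)$ with $|x'-x|\le1.5t$: for the disc around $x$ take $x'=x$, and for the disc around $y$ take $x'\in[x,y]$ at distance $1.5t$ from $x$. The disc $B(x',1.5t)$ lies in $K$, and the tiles contained in it cover $B(x',t)$ because $\sqrt2\delta<t/2$. They hold at least $k\mu(B(x',t))\ge2k$ points.

Suppose next that $|x-y|<3t$, so $y\in K$ and the tile of $y$ meets $S$. Choose $\hat x\in A$ and $\hat y\in S$ within $\sqrt2\delta$ of $x$ and $y$, and put $r=|\hat x-\hat y|$, so that $10\delta<r\le3t+3\delta$. Since $|x-y|\ge r-2\sqrt2\delta$, we have $B(x,|x-y|)\supseteq B(\hat x,r-3\sqrt2\delta)$, and the tiles contained in the latter disc cover $B(\hat x,r-6\delta)$ because $4\sqrt2<6$. The annulus $B(\hat x,r)\setminus B(\hat x,r-6\delta)$ lies in $K$ and has mass at most $\beta$. So these tiles hold at least $k(1+2\beta)\ge k+1$ points when $k$ is large. The argument for the disc around $y$ is the same with $\hat y$ in place of $\hat x$; here $|\hat y|\le R_0+4t$, so $B(\hat y,r)$ still lies in $K$.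

\emph{The probability of $\mathcal E$.} Let $\lambda=k\delta^2$, and for a tile $Q$ let $j=\lceil k\mu(Q)\rceil$ and $\bar\rho=\mu(Q)/\delta^2$, so $0\le j/\lambda-\bar\rho<1/\lambda$. If $\bar\rho=0$, then $j/\lambda=\bar\rho$; if $\bar\rho>0$, then $h'$ is bounded near the fixed number $\bar\rho$. In both cases $\lambda h(j/\lambda)\le\lambda h(\bar\rho)+O(1)$, and $\lambda h(\bar\rho)\le k\int_Qh(\rho)$ by Jensen's inequality. The number of tiles is bounded and their counts are independent, so Lemma~\ref{lem:poisson}(i) gives
\[
\mathbb P(\mathcal E)\ge e^{-kI(\rho)-O(\log k)}\ge n^{-(1-\alpha)(1+0.6\alpha)-o(1)}\ge n^{-1+0.4\alpha-o(1)} .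
\]
The square $\Lambda$ contains $\Omega(n/k)$ disjoint translates of $K$, and their events are independent. The probability that none occurs is at most $\exp(-n^{0.4\alpha-o(1)})\to0$.
\end{proof}

\section{Tiles, clusters and the sea}\label{sec:tiles}

We need a definition of ``cluster'' that serves two purposes. A cluster must be so well connected internally that it has Hamilton paths with prescribed ends, and two different clusters must be separated in the sense of \eqref{eq:C}, up to a small loss. Both are achieved by cutting $\Lambda$ into fine tiles and linking two tiles when the counts of points force all their points to be adjacent. The loss tends to $0$ with the side of the fine tiles. By Remark~\ref{rem:R} we must bound the diameter of the exceptional clusters independently of that side, and for this we use a second, coarse tiling whose scale is fixed first.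

\subsection{Constants}
Let $c_1=1/(2I_1)$ and $c_2=2/I_1$. From now on $k$ is an integer with $c_1\log n\le k\le c_2\log n$ and lengths are scaled as in Section~\ref{sec:prelim}. Constants implied by $O(\cdot)$ and by ``$n$ large'' depend on the constants below but not on $k$. The first group depends on $I_1$ alone. Choose $d_0\in(0,1)$ and $R_1\ge11$ with
\[
\tfrac12c_1\log\frac1{18\pi ed_0^2}\ge2,\qquad c_1\pi R_1^2\ge64,
\]
and put
\[
\begin{gathered}
\delta_0=d_0/4,\qquad m_0=\lceil16/(c_1\delta_0^2)\rceil,\\
R_2=8m_0\delta_0+10R_1,\qquad R_3=R_2+10R_1,\qquad R=10(R_3+1).
\end{gathered}
\]
Points at distance at most $d_0$ will always be adjacent, and points at distance $R_1$ or more never. By Lemma~\ref{lem:key} we can fix $\kappa>0$ with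
\begin{equation}\label{eq:kappa}
I_2^R\ge(1+\kappa)I_1 .
\end{equation}
Only now comes the second group. Let $\varepsilon\in(0,\frac14]$ be the loss of mass that we tolerate, and let $q\ge3$ be an integer with
\begin{equation}\label{eq:q}
\varepsilon c_1\log\frac{\varepsilon q}{200eR_1\delta_0}\ge3 .
\end{equation}
Put $\Delta=\lceil36\pi R_1^2q^2/\delta_0^2\rceil$ and $M=2\Delta+20$.

Let $N_0=\lceil\ell/\delta_0\rceil$ and $s_0=\ell/N_0\in[\delta_0/2,\delta_0]$. Divide $\Lambda$ into $N_0^2$ \emph{coarse tiles} of side $s_0$, and each of these into $q^2$ \emph{fine tiles} of side $s=s_0/q\le d_0/10$. There are $O(n/k)$ tiles of each kind, so at most $n$ for $n$ large. The center of a tile $Q$ is $c_Q$. The fine tiles meeting a disc of radius $2R_1$ lie in the concentric disc of radius $3R_1$, so there are at most $9\pi R_1^2/s^2\le\Delta$ of them. A fine tile is \emph{dense} if it contains at least $M$ points, a coarse tile is dense if it contains at least $q^2M$ points, and tiles that are not dense are \emph{sparse}. A dense coarse tile contains a dense fine tile. A typical tile holds of order $k$ points, so ``sparse'' means almost empty.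

Two tiles of the same kind are \emph{$4$-adjacent} if they share a side and \emph{$*$-adjacent} if they share at least a corner; $4$-connected and $*$-connected sets and paths are defined accordingly. For a fine tile $Q$ let $w=\lceil R_3/s\rceil$ and let $\Sigma(Q)$ be the closed square centered at $c_Q$ of half-side $(w+\frac12)s\in[R_3,R_3+1]$. Its sides lie on lines of the fine grid. The \emph{window} $\mathcal W(Q)$ is the set of fine tiles of $\Lambda$ contained in $\Sigma(Q)$; it has at most $(2w+1)^2=O(1)$ tiles.

\subsection{Four typical properties}

\begin{lemma}\label{lem:typical}
The following hold together with probability $1-O(n^{-1})$.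
\begin{enumerate}
\item[(P1)] Every disc of radius $2d_0$ contains at most $k/2$ points.
\item[(P2)] Every disc of radius $R_1$ centered in $\Lambda$ contains at least $2k$ points.
\item[(P3)] Every $*$-connected set of sparse coarse tiles has fewer than $m_0$ tiles.
\item[(P4)] For every fine tile $Q$, every union of tiles of $\mathcal W(Q)$ with total area at most $200R_1s$ contains at most $\varepsilon k$ points.
\end{enumerate}
\end{lemma}

\begin{proof}
Every point of $\Lambda$ is within $s_0\le d_0$ of the center of a coarse tile.

(P1) If $x'$ is the point of the convex set $\Lambda$ nearest to $x$, then $B(x,2d_0)\cap\Lambda\subseteq B(x',2d_0)\subseteq B(c,3d_0)$ for the center $c$ of some coarse tile. By Lemma~\ref{lem:poisson}(ii), $B(c,3d_0)$ contains more than $k/2$ points with probability at most $(18\pi ed_0^2)^{k/2}\le n^{-2}$, and there are at most $n$ centers.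

(P2) A disc of radius $R_1$ centered in $\Lambda$ contains $B(c,R_1/2)$ for the center $c$ of some coarse tile. At least a quarter of $B(c,R_1/2)$ lies in $\Lambda$, so its count has mean $\lambda\ge k\pi R_1^2/16\ge20k$. By Lemma~\ref{lem:poisson}(iii) the count is below $2k$ with probability at most $e^{-k\pi R_1^2/32}\le n^{-2}$.

(P3) The count of a coarse tile has mean $\lambda\ge k\delta_0^2/4$, and $q^2M\le\lambda/10$ for $n$ large, so the tile is sparse with probability at most $e^{-k\delta_0^2/8}$. If (P3) fails, there is a $*$-connected set of exactly $m_0$ sparse tiles. A given tile lies in at most $8^{2(m_0-1)}$ $*$-connected sets of $m_0$ tiles, since a closed walk around a spanning tree of the set has $2(m_0-1)$ steps, each with at most $8$ choices. So (P3) fails with probability at most $n\,64^{m_0}n^{-m_0c_1\delta_0^2/8}\le64^{m_0}n^{-1}$.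

(P4) There are at most $n2^{(2w+1)^2}$ unions to consider. Each has a count of mean at most $200R_1\delta_0k/q$, which by Lemma~\ref{lem:poisson}(ii) and \eqref{eq:q} exceeds $\varepsilon k$ with probability at most $(200eR_1\delta_0/(\varepsilon q))^{\varepsilon k}\le n^{-3}$.
\end{proof}

For the rest of this section we assume (P1)--(P4) and $n$ large.

\subsection{Links and clusters}
For fine tiles $Q,Q'$ let $B(Q,Q')=B(c_Q,|c_Q-c_{Q'}|+3s)$. Two distinct dense fine tiles $Q,Q'$ are \emph{linked} if $N(B(Q,Q'))\le k$ or $N(B(Q',Q))\le k$. This is \eqref{eq:adj} for tiles, with a margin of $3s$. The \emph{clusters} are the connected components of the graph of links on the dense fine tiles.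

\begin{lemma}\label{lem:links}
Let $Q,Q'$ be distinct dense fine tiles.
\begin{enumerate}
\item[(L1)] If $Q,Q'$ are linked, every point of $Q$ is adjacent to every point of $Q'$.
\item[(L2)] If $|c_Q-c_{Q'}|\le d_0$, then $Q,Q'$ are linked. Points in the same fine tile are adjacent.
\item[(L3)] If $Q,Q'$ are linked, then $|c_Q-c_{Q'}|<R_1$. Every edge of $G$ has length less than $R_1$.
\item[(L4)] If $Q,Q'$ lie in different clusters, both $B(Q,Q')$ and $B(Q',Q)$ contain at least $k+1$ points.
\end{enumerate}
\end{lemma}

\begin{proof}
(L1) Say $N(B(Q,Q'))\le k$, and let $x\in Q$, $y\in Q'$. Then $|x-c_Q|\le\frac{\sqrt2}2s$ and $|x-y|\le|c_Q-c_{Q'}|+\sqrt2s$, so $B(x,|x-y|)\subseteq B(Q,Q')$ because $\frac{\sqrt2}2+\sqrt2<3$. Apply \eqref{eq:adj}. (L2) The discs in question have radius at most $d_0+3s\le2d_0$, so by (P1) they contain at most $k/2$ points. (L3) By (P2), a disc centered in $\Lambda$ with at most $k$ points has radius less than $R_1$. (L4) Tiles in different clusters are not linked.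
\end{proof}

\subsection{The sea}
Property (P3) says that sparse coarse tiles form only small groups. The next lemma turns this into long paths of dense tiles.

\begin{lemma}[duality]\label{lem:duality}
Let the cells of a rectangular array be labeled dense or sparse. Then there is a $4$-connected path of dense cells from the left column to the right column, or a $*$-connected path of sparse cells from the top row to the bottom row.
\end{lemma}

\begin{proof}
Let the columns be $1,\dots,b$, and let $D$ be the set of cells reached from column $1$ by a $4$-connected path of dense cells. Suppose $D$ does not meet column $b$. Add columns $0$ and $b+1$, color $D$ and column $0$ black and all other cells white. Let $F$ be the graph on the lattice points whose edges are the unit segments separating a black cell from a white cell. An interior lattice point has even degree in $F$, since the color changes an even number of times around it. Points on the left and right sides of the enlarged array have degree $0$. Any other point on the top or bottom side has degree $1$ if the two cells at it differ in color and $0$ otherwise. The top row begins black and ends white, so the top side has an odd number of points of degree $1$,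 and some component of $F$ contains an odd number of them. Every finite graph has an even number of vertices of odd degree, so this component also contains a point of degree $1$ on the bottom side. Thus $F$ contains a path from the top side to the bottom side. The white cells beside consecutive edges of this path share a lattice point, so they form a $*$-connected chain from the top row to the bottom row. Each of them shares a side with a black cell. Hence it is not in column $b+1$, for then $D$ would meet column $b$, and it is not dense, for then it would belong to $D$.
\end{proof}

Split the $N_0$ rows of coarse tiles into horizontal strips, each consisting of at least $m_0$ and fewer than $2m_0$ consecutive rows, and split the columns into vertical strips in the same way. A $*$-connected path of sparse tiles from the top row to the bottom row of a horizontal strip would have at least $m_0$ tiles, against (P3). So by Lemma~\ref{lem:duality} each horizontal strip contains a $4$-connected path of dense coarse tiles from the left side of $\Lambda$ to the right side, and likewise each vertical strip contains one from top to bottom. Fix one path in each strip and let $U$ be the set of all their tiles. The closed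 tiles of a horizontal path contain a curve joining the left and right sides of $\Lambda$, and those of a vertical path a curve joining the top and bottom sides. By the crossing property the curves meet, so the two paths have tiles that are equal or $*$-adjacent. Hence $U$ is $*$-connected. Two fine tiles in equal or $*$-adjacent coarse tiles have centers within $2\sqrt2s_0\le d_0$ of each other. By (L2), all dense fine tiles inside tiles of $U$ belong to one cluster $C_0$, the \emph{sea}. It has more than one tile. The other clusters are the \emph{islands}.

The paths in $U$ form a mesh, and an island should be trapped in one of its holes. Since links can be as long as $R_1$, we must check that a link cannot jump over the mesh.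

\begin{lemma}\label{lem:small}
The centers of the tiles of an island are within sup-distance $4m_0\delta_0$ of each other.
\end{lemma}

\begin{proof}
Let $C$ be an island and let $Q,Q'\in C$ be linked or equal, named so that $N(B(Q,Q'))\le k$; for $Q=Q'$ this holds by (P1). Suppose that $[c_Q,c_{Q'}]$ meets a closed coarse tile of $U$ at a point $p$. Let $W$ be a dense fine tile in that coarse tile, so $W\in C_0$ and $|c_W-p|\le\sqrt2s_0$. If $|p-c_{Q'}|\ge\sqrt2s_0$, then
\[
|c_Q-c_W|\le|c_Q-p|+\sqrt2s_0\le|c_Q-p|+|p-c_{Q'}|=|c_Q-c_{Q'}|,
\]
so $B(Q,W)\subseteq B(Q,Q')$ and $Q$ is linked or equal to $W$. Otherwise $|c_{Q'}-c_W|\le2\sqrt2s_0\le d_0$ and $Q'$ is linked or equal to $W$ by (L2). Either way $C=C_0$, a contradiction.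

So the union $Y$ of all these segments is a connected polygonal subset of $\Lambda$ that contains all centers of $C$ and avoids the closed tiles of $U$. Suppose two points of $Y$ differ by at least $4m_0\delta_0$ in height. Every horizontal strip has height less than $2m_0\delta_0$, so some strip lies entirely between the two heights, and a path in $Y$ between the two points contains a curve in that strip from its bottom side to its top side. By the crossing property this curve meets the path of $U$ in the strip, a contradiction. The vertical strips bound the width of $Y$ in the same way.
\end{proof}

\section{Two nearby islands do not occur}\label{sec:nearby}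

Call two islands \emph{close} if a tile of one and a tile of the other have centers at distance at most $10R_1$. We show that an island gives rise to a $1$-configuration and two close islands to a $(2,R)$-configuration, with density read off from the tile counts in a window. The cost of the configuration then bounds the probability of the counts.

The boundary of $\Lambda$ needs care. There is no process outside $\Lambda$, so emptiness there is free, and an island near a side could be cheaper than one in the interior. We handle this by reflecting the picture in the side: this doubles the cost and produces a configuration in the whole plane. So an island near a side costs at least $I_1/2$, which is matched by the fact that there are only $O(\sqrt n)$ places near a side instead of $n$. Near a corner we reflect twice, the cost is at least $I_1/4$, and there are $O(1)$ places.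

Fix a fine tile $Q_0$ and write $\mathcal W=\mathcal W(Q_0)$, $\Sigma=\Sigma(Q_0)$ and $c_0=c_{Q_0}$. For $n$ large, $\Sigma$ does not extend beyond two opposite sides of $\Lambda$. Let $H$ be the plane if $\Sigma\subseteq\Lambda$, and otherwise the half-plane or quarter-plane containing $\Lambda$ and bounded by the lines through the one or two sides beyond which $\Sigma$ extends. Let $\Gamma$ be the group generated by the reflections in these lines and $g=g(Q_0)\in\{1,2,4\}$ its order. Then the images of $H$ under $\Gamma$ cover the plane, and $\Sigma\cap H=\Sigma\cap\Lambda=\bigcup\mathcal W$, the union of the closed tiles of the window. For $Q\in\mathcal W$ let $\rho_Q=N(Q)/(ks^2)$ if $Q$ is dense and $\rho_Q=0$ if $Q$ is sparse. Finally let $J_1=I_1$ and $J_2=(1+\kappa)I_1$.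

\begin{lemma}\label{lem:toconfig}
Assume (P1)--(P4) and $n$ large. Let $m\in\{1,2\}$ and let $C_1,\dots,C_m$ be distinct islands, close if $m=2$, with $Q_0\in C_1$. Then
\begin{equation}\label{eq:cost}
g\sum_{Q\in\mathcal W}s^2h(\rho_Q)\ \ge\ (1-2\varepsilon)J_m .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:small} and closeness, the centers of all tiles of $C_1,\dots,C_m$ are within sup-distance $4m_0\delta_0+10R_1+4m_0\delta_0=R_2$ of $c_0$, so these tiles belong to $\mathcal W$. On $H$ let $\rho=\rho_Q$ on $Q\in\mathcal W$ and $\rho=1$ on $H\setminus\bigcup\mathcal W$. Let $X_i$ be the union of the closed tiles of $C_i$, and let $X_S$ be the union of $H\setminus\bigcup\mathcal W$ and all other closed dense tiles of $\mathcal W$. Extend $\rho$ to the plane so that it is invariant under $\Gamma$, and let $\hat X=\bigcup_{\gamma\in\Gamma}\gamma X$ for each of the sets. Then $\rho=0$ almost everywhere off the sets $\hat X$, and $I(\rho)$ is the left side of \eqref{eq:cost}. A dense tile $Q\in\mathcal W$ has $k\mu(Q)=N(Q)$, and the sparse tiles of $\mathcal W$ hold at most $M|\mathcal W|\le\varepsilon k$ points in all.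

\emph{Claim.} $\mu(B(x,|x-y|))\ge1-2\varepsilon$ whenever $x,y$ lie in different sets among $\hat X_1,\dots,\hat X_m,\hat X_S$.

\emph{Reduction to $H$.} Write $x=\gamma x_0$ and $y=\gamma'y_0$ with $x_0,y_0$ in the corresponding sets $X\subseteq H$. Take coordinates in which $H$ is given by the nonnegativity of the reflected coordinates. Then $\gamma^{-1}\gamma'$ changes the sign of some of these, and $|a+b|\ge|a-b|$ for $a,b\ge0$, so $|x-y|=|x_0-\gamma^{-1}\gamma'y_0|\ge|x_0-y_0|$. By invariance, $\mu(B(x,|x-y|))=\mu(B(x_0,|x-y|))\ge\mu(B(x_0,|x_0-y_0|))$. So we may assume that $x,y$ lie in different sets among $X_1,\dots,X_m,X_S$. One of the two points, call it $v$, lies in some $X_i$ and is within sup-distance $R_2+s$ of $c_0$; call the other point $o$, and let $r=|x-y|$.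

\emph{Case 1: $r\ge3R_1$.} This includes the case $o\notin\bigcup\mathcal W$, in which $o\notin\Sigma$ and $r\ge R_3-R_2-s\ge3R_1$. The disc $B(x,r)$ contains a disc $B(x',1.5R_1)$ with $x'\in H$ and $|x'-v|\le1.5R_1$: take $x'=v$ if $x=v$, and otherwise the point $x'\in[o,v]$ at distance $1.5R_1$ from $v$, which lies in $H$ by convexity. This disc is within sup-distance $R_2+s+3R_1\le R_3$ of $c_0$, so it lies in $\Sigma$, and $x'\in\Sigma\cap H\subseteq\Lambda$. By (P2), $B(x',R_1)$ contains at least $2k$ points. Their tiles are contained in $B(x',1.5R_1)$ and so belong to $\mathcal W$. Discarding the sparse ones, we get $k\mu(B(x,r))\ge2k-\varepsilon k\ge k$.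

\emph{Case 2: $r<3R_1$.} Now $o\in\bigcup\mathcal W$, so $x\in Q_x$ and $y\in Q_y$ for closed dense tiles of $\mathcal W$ in different clusters. By (L4), $B(Q_x,Q_y)$ contains at least $k+1$ points. Its radius is at most $r+\sqrt2s+3s$ and its center is within $\frac{\sqrt2}2s$ of $x$, so it lies in $B(x,r+5.2s)$, and its points lie in tiles contained in $B(x,r+7s)$. These tiles belong to $\mathcal W$, because $B(x,r+7s)$ is within sup-distance $R_2+s+3R_1+3R_1+7s\le R_3$ of $c_0$. Those among them that are not contained in $B(x,r)$ lie in $\{z:r-\sqrt2s\le|z-x|\le r+7s\}$, whose area is at most
\[
2\pi(r+7s)(7+\sqrt2)s\le2\pi\cdot3.1R_1\cdot8.5\,s\le200R_1s,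
\]
as $7s\le0.7\le0.1R_1$. By (P4) they hold at most $\varepsilon k$ points. Discarding them and the sparse tiles, we get $k\mu(B(x,r))\ge k+1-2\varepsilon k$. This proves the claim.

\emph{The configuration.} For $z\in\Sigma$ and $\gamma\in\Gamma$ we have $|\gamma z-c_0|\le|z-c_0|+|\gamma c_0-c_0|$. The first term is at most $\sqrt2(R_3+1)$. Each reflecting line passes within $R_3+1$ of $c_0$, so the second term is at most $4(R_3+1)$. Hence all images of $\bigcup\mathcal W$ lie in $B(c_0,6(R_3+1))$. This disc contains the sets $\hat X_i$, and its complement lies in $\hat X_S$, since a point outside it is $\gamma z$ for some $z\in H\setminus\bigcup\mathcal W$. Translate $c_0$ to $0$ and dilate by $(1-2\varepsilon)^{-1/2}\le\sqrt2$. As $6\sqrt2<10$, the result is an $(m,R)$-configuration of cost $I(\rho)/(1-2\varepsilon)$, and this cost is at least $J_m$ by the definition of $I_1$ and by \eqref{eq:kappa}.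
\end{proof}

\begin{proposition}\label{prop:islands}
Let $\alpha\in(0,\frac12)$, $\varepsilon\in(0,\frac14]$, and let $q\ge3$ satisfy \eqref{eq:q}.
\begin{enumerate}
\item[(i)] If $(1-\alpha)(1-2\varepsilon)(1+\kappa)>1$, then w.h.p., for all integers $k$ with $(1-\alpha)\log n/I_1\le k\le c_2\log n$, properties (P1)--(P4) hold and no two islands are close.
\item[(ii)] If $(1+\alpha)(1-2\varepsilon)>1$ and $k=\lceil(1+\alpha)\log n/I_1\rceil$, then w.h.p.\ properties (P1)--(P4) hold and there are no islands.
\end{enumerate}
\end{proposition}

\begin{proof}
All values of $k$ in question lie in $[c_1\log n,c_2\log n]$ and there are $O(\log n)$ of them, so by Lemma~\ref{lem:typical} w.h.p.\ (P1)--(P4) hold for all of them. Let $m=2$ in (i) and $m=1$ in (ii), and fix $k$. If (P1)--(P4) hold and the conclusion fails, then by Lemma~\ref{lem:toconfig} there is a tile $Q_0$ for which \eqref{eq:cost} holds, and by (P1) all counts $N(Q)$ are at most $k/2$.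

Fix $Q_0$. Whether \eqref{eq:cost} holds depends only on the counts $(N(Q))_{Q\in\mathcal W}$, which are independent Poisson variables of mean $ks^2$, and at most $(k+1)^{|\mathcal W|}$ vectors of counts have to be considered. A value $j\ge M$ has probability at most $e^{-ks^2h(j/(ks^2))}$ by Lemma~\ref{lem:poisson}(i). A value $j<M$ has probability $e^{-ks^2}(ks^2)^j/j!\le k^Me^{-ks^2h(0)}$. In both cases the bound is at most $k^Me^{-ks^2h(\rho_Q)}$. So each vector satisfying \eqref{eq:cost} has probability at most $k^{M|\mathcal W|}e^{-k(1-2\varepsilon)J_m/g}$.

There are at most $n$ tiles $Q_0$ with $g=1$. A tile with $g=2$ has its center within $R_3+1$ of a side, which leaves $O(\ell)=O(n^{1/2})$ choices, and a tile with $g=4$ has its center within $R_3+1$ of two adjacent sides, which leaves $O(1)$ choices. The total probability is at most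
\[
k^{O(1)}\sum_{g\in\{1,2,4\}}\Big(n\,e^{-k(1-2\varepsilon)J_m}\Big)^{1/g}.
\]
By the hypotheses on $\alpha$ and $\varepsilon$, there is a constant $c>0$ with $k(1-2\varepsilon)J_m\ge(1+c)\log n$. The bound is therefore $n^{-c/4+o(1)}$, and it remains $o(1)$ after summation over $O(\log n)$ values of $k$.
\end{proof}

\section{Constructing the cycles and paths}\label{sec:cycles}

This section is deterministic. We assume (P1)--(P4) and $n$ large, and write $G=G(k,n)$.

\subsection{Anchors}
Clusters consist of dense tiles, so the vertices in sparse tiles, the \emph{sparse vertices}, still have to be assigned to clusters. Such a vertex has $k$ neighbors nearby and only boundedly many of them are sparse, so it has many neighbors in a single dense tile. Precisely, let $v$ be a sparse vertex. By (P2) its $k$ nearest points lie in $B(v,R_1)$, which meets at most $\Delta$ fine tiles. At most $M\Delta$ of these points lie in sparse tiles, so some dense tile contains at least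
\[
L:=(k-M\Delta)/\Delta
\]
neighbors of $v$. We choose such a tile $\tau(v)$ and call it the \emph{anchor} of $v$. For $v$ in a dense tile $Q$ we put $\tau(v)=Q$. In all cases $|v-c_{\tau(v)}|\le R_1+s$. The sparse vertices anchored at $Q$ lie in $B(c_Q,2R_1)$, so there are at most $M\Delta$ of them. We take $n$ so large that $L\ge2M\Delta+2\Delta+20$. For a cluster $C$ let $V(C)$ be the set of vertices anchored at tiles of $C$. The sets $V(C)$ partition the vertex set, and $|V(C)|\ge M$.

\subsection{Hamilton cycles through prescribed virtual edges}
Each dense tile is a clique by (L2), and linked tiles are completely joined by (L1). To find a Hamilton cycle in $G[V(C)]$, walk around a spanning tree of the links, using fresh vertices at each visit to a tile and sweeping up the remaining vertices of the tile on one of the visits. For the absorption argument we need the cycle to pass through prescribed pretended edges, and then parity matters. Let $C$ consist of two linked tiles $Q,Q'$. Without prescribed edges the cycle crosses the link twice. If one pretended edge from $Q$ to $Q'$ is prescribed, the cycle should use it in one direction and cross the link once to return. In general we decide for each edge of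 the tree whether to use it once or twice, so that all degrees become even.

\begin{lemma}\label{lem:cycle}
Let $C$ be a cluster and $\Pi$ a family of vertex-disjoint paths in the complete graph on $V(C)$, each with at least two vertices, such that every tile is the anchor of at most $10$ vertices of the set $V(\Pi)$ of vertices of these paths. Suppose that $C$ has at least two tiles or $\Pi\ne\emptyset$. Then the complete graph on $V(C)$ has a Hamilton cycle that contains all edges of the paths in $\Pi$ and whose other edges are edges of $G$.
\end{lemma}

We call the edges of the paths in $\Pi$ \emph{virtual}.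

\begin{proof}
\emph{The route.} Let $T$ be a spanning tree of the graph of links on $C$. By (L3) its degrees are at most $\Delta$. We build a multigraph $D$ on the tiles of $C$. For each path $\pi\in\Pi$ with ends $p,p'$, put in an edge $e_\pi$ between $\tau(p)$ and $\tau(p')$, possibly a loop. Let $O$ be the set of tiles of odd degree at this stage; $|O|$ is even. Let $J$ be the set of edges $e$ of $T$ for which both components of $T-e$ contain an odd number of tiles of $O$. An edge $QQ'$ of $T$ is in $J$ exactly when the component of $T-Q$ containing $Q'$ has an odd number of tiles of $O$. So the number of edges of $J$ at $Q$ has the parity of $|O\setminus\{Q\}|$, which is odd exactly when $Q\in O$. Add to $D$ one copy of each edge of $J$ and two copies of each other edge of $T$. Then $D$ is connected and all its degrees are even; they are positive because $C$ has two tiles or $\Pi\neq\emptyset$. So $D$ has an Euler circuit, and it visits every tile.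

\emph{The ports.} In each tile $Q$ of $C$ we assign a vertex of $Q$, called a \emph{port}, to each end of an edge of $D$ at $Q$. For an end of $e_\pi$ coming from an end $p\in Q$ of $\pi$, the port is $p$ itself. For an end of $e_\pi$ coming from a sparse end $p$ of $\pi$ with $\tau(p)=Q$, we choose a neighbor of $p$ in $Q$. For an end of a copy of a tree edge we choose any vertex of $Q$. In addition, for each sparse vertex $v\notin V(\Pi)$ with $\tau(v)=Q$ we choose two neighbors $w_v,w_v'\in Q$. All chosen vertices are to be distinct and outside $V(\Pi)$; note that $Q$ contains at most $10$ vertices of $V(\Pi)$. If no sparse vertex is anchored at $Q$, we choose at most $2\Delta$ vertices and $N(Q)\ge M=2\Delta+20$ suffices. Otherwise we choose at most $10+2\Delta+2M\Delta$ vertices, each from a set of at least $L$ candidates, of which fewer than $20+2\Delta+2M\Delta\le L$ are forbidden at any time. So a greedy choice succeeds.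

\emph{The cycle.} Follow the Euler circuit. For a copy of a tree edge, use the edge of $G$ between its two ports, which exists by (L1). For $e_\pi$, go from one port to the other along the whole path $\pi$, using the edge of $G$ between a port and a sparse end where needed. Each visit to a tile $Q$ enters at one port and leaves at another. Designate one visit to each tile. On the other visits go directly from port to port. On the designated visit go through all segments $w_v\,v\,w_v'$ and all vertices of $Q$ that are neither chosen nor in $V(\Pi)$, in any order. All these steps are edges of $G$ because $Q$ is a clique. The resulting closed walk passes through each vertex of $V(C)$ exactly once: through the vertices of $V(\Pi)$ on their paths, through the other ports at their edge ends, and through all remaining vertices on the designated visits. Since $|V(C)|\ge M\ge3$, it is a Hamilton cycle.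
\end{proof}

Taking $\Pi$ to consist of a single edge $xy$ and deleting that edge, we obtain:
\begin{equation}\label{eq:hampath}
\text{for every cluster $C$ and $x\ne y$ in $V(C)$, $G[V(C)]$ has a Hamilton $x$--$y$ path.}
\end{equation}

\subsection{Absorbing the islands}

\begin{proposition}\label{prop:absorb}
Assume (P1)--(P4), $n$ large, and that no two islands are close. If $G$ is $2$-connected, it is Hamiltonian. If $G$ is $3$-connected, it is Hamilton-connected.
\end{proposition}

\begin{proof}
\emph{Use of the separation.} Let $C\ne C'$ be islands. Vertices of $V(C)$ and $V(C')$ are at distance at least $10R_1-2(R_1+s)>R_1$, so by (L3) they are not adjacent. Thus all edges leaving $V(C)$ go to $V(C_0)$. Say that $x'\in V(C_0)$ is \emph{attached} to $C$ if it has a neighbor $x\in V(C)$. Then $|c_{\tau(x')}-c_{\tau(x)}|\le(R_1+s)+R_1+(R_1+s)=3R_1+2s$. Since $2(3R_1+2s)<10R_1$, vertices attached to different islands have different anchors; in particular they are distinct. This excludes the obstruction described in the introduction.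

\emph{Use of the connectivity.} Let $G$ be $j$-connected with $j\in\{2,3\}$ and let $C$ be an island. Then there are $j$ pairwise disjoint edges between $V(C)$ and $V(C_0)$. Otherwise, by K\"onig's theorem, fewer than $j$ vertices meet all edges leaving $V(C)$. Both $V(C)$ and its complement have at least $M>j$ vertices, so deleting these vertices disconnects $G$. When we write an edge as $xx'$ or $yy'$ below, the primed vertex is in $V(C_0)$.

\emph{Substitution.} Let $x_Cx_C'$ and $y_Cy_C'$ be disjoint edges from $V(C)$ to $V(C_0)$; we call $x_C'y_C'$ the \emph{pair} of $C$. Pairs of different islands are disjoint. If a cycle on $V(C_0)$ uses $x_C'y_C'$ as a virtual edge, we \emph{substitute} for it the path $x_C'x_C\cdots y_Cy_C'$, where $x_C\cdots y_C$ is a Hamilton path of $G[V(C)]$ given by \eqref{eq:hampath}.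

\emph{The $2$-connected case.} Choose a pair for every island and let $\Pi$ be the family of all pairs. Each tile anchors at most two vertices of $V(\Pi)$, and $C_0$ has more than one tile. Lemma~\ref{lem:cycle} gives a Hamilton cycle on $V(C_0)$ through all pairs, and substituting for each of them yields a Hamilton cycle of $G$.

\emph{The $3$-connected case.} Let $u\ne v$; we construct a Hamilton $u$--$v$ path. Call an island $C$ \emph{neutral} if $V(C)$ contains neither $u$ nor $v$. For a neutral island, one of three disjoint edges has its end in $V(C_0)$ outside $\{u,v\}$; use it and any other of the three to form the pair. Then no pair equals $\{u,v\}$. This is where the third edge is needed: if the only vertices attached to $C$ were $u$ and $v$, they would form a separating pair. Let $\Pi_0$ be the family of pairs of neutral islands. We use the following statement.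

$(\dagger)$ \emph{Let $a\ne b$ be vertices of $V(C_0)$ such that $\{a,b\}$ is not a pair in $\Pi_0$. Then $G$ has an $a$--$b$ path whose vertex set is the union of $V(C_0)$ and the sets $V(C)$ for all neutral $C$.} Indeed, the pairs are disjoint edges and $ab$ is not one of them, so adding $ab$ creates no cycle and no vertex of degree above $2$: the edges form vertex-disjoint paths. Each tile anchors at most four of their vertices, namely $a$, $b$ and the pair of one island. Apply Lemma~\ref{lem:cycle} to $C_0$, substitute for the pairs, and delete $ab$.

\emph{Case 1: $u,v\in V(C_0)$.} All islands are neutral, and $(\dagger)$ with $a=u$, $b=v$ gives the path.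

\emph{Case 2: $u\in V(C_1)$ for an island $C_1$ and $v\in V(C_0)$}, or the same with $u,v$ exchanged. Among three disjoint edges from $V(C_1)$, at most one contains $u$ and at most one contains $v$, so there is an edge $xx'$ with $x\ne u$ and $x'\ne v$. The vertex $x'$ is attached to $C_1$, so it lies in no pair of $\Pi_0$. Concatenate a Hamilton path $u\cdots x$ of $G[V(C_1)]$ from \eqref{eq:hampath}, the edge $xx'$, and the path $x'\cdots v$ from $(\dagger)$.

\emph{Case 3: $u\in V(C_1)$ and $v\in V(C_2)$ for distinct islands $C_1,C_2$.} Choose an edge $xx'$ from $V(C_1)$ with $x\ne u$ and an edge $yy'$ from $V(C_2)$ with $y\ne v$. Then $x'\ne y'$, and neither lies in a pair of $\Pi_0$. Concatenate a Hamilton path $u\cdots x$ of $G[V(C_1)]$, the edge $xx'$, the path $x'\cdots y'$ from $(\dagger)$, the edge $y'y$, and a Hamilton path $y\cdots v$ of $G[V(C_2)]$.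

\emph{Case 4: $u,v\in V(C_1)$ for an island $C_1$.} The path has to leave $V(C_1)$ and return. Among three disjoint edges from $V(C_1)$ choose $xx'$ with $x\notin\{u,v\}$, and let $yy'$ be another. The virtual edges $uv$ and $xy$ form two disjoint paths if $y\notin\{u,v\}$ and one path with three vertices otherwise. Lemma~\ref{lem:cycle} gives a Hamilton cycle on $V(C_1)$ through both. Deleting them leaves two disjoint paths of $G$ that cover $V(C_1)$, each with one end in $\{u,v\}$ and the other in $\{x,y\}$; if $y\in\{u,v\}$, one of the two is the single vertex $y$. Join them through the edges $xx'$, $yy'$ and the path $x'\cdots y'$ from $(\dagger)$, which applies because $x'\neq y'$ are attached to $C_1$ and lie in no pair of $\Pi_0$.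
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $c^*=1/I_1$, which lies in $(0,\infty)$ by Lemma~\ref{lem:basic}(iii). Fix $\alpha_0\in(0,\frac12)$ with $(1-\alpha_0)(1+\kappa)>1$, where $\kappa$ is the constant in \eqref{eq:kappa}, and let $\alpha\in(0,\alpha_0]$. Choose $\varepsilon\in(0,\frac14]$ so small that $(1-\alpha)(1-2\varepsilon)(1+\kappa)>1$ and $(1+\alpha)(1-2\varepsilon)>1$, and then $q\ge3$ satisfying \eqref{eq:q}. This order of choices is legitimate because $R$, and hence $\kappa$, does not depend on $\alpha$, $\varepsilon$ or $q$. Let $k_-=\lfloor(1-\alpha)c^*\log n\rfloor$ and $k_+=\lceil(1+\alpha)c^*\log n\rceil$. W.h.p.\ $\mathcal P$ has at least four points and the conclusions of Propositions~\ref{prop:below}, \ref{prop:islands}(i) and \ref{prop:islands}(ii) hold together. On this event we consider three ranges of $k$.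

For $k\le k_-$ the graph $G(k,n)$ is disconnected, so it is neither $2$-connected, $3$-connected, Hamiltonian nor Hamilton-connected.

For $k_-<k\le k_+$ we have $(1-\alpha)c^*\log n\le k\le c_2\log n$, so (P1)--(P4) hold and no two islands are close. By Proposition~\ref{prop:absorb}, $2$-connected implies Hamiltonian and $3$-connected implies Hamilton-connected. The converses are Lemma~\ref{lem:necessary}.

For $k=k_+$ there are no islands, so the vertex set is $V(C_0)$ and $G(k_+,n)$ is Hamilton-connected by \eqref{eq:hampath}. Since $G(k_+,n)\subseteq G(k,n)$ for $k\ge k_+$, all these graphs are Hamilton-connected, and by Lemma~\ref{lem:necessary} they are Hamiltonian, $2$-connected and $3$-connected.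

In each range both equivalences hold, which proves (b) and (c). The first and third ranges give (a) for $\alpha\le\alpha_0$, and the statement for a larger $\alpha$ is implied by the statement for $\alpha_0$. \qed

\begin{thebibliography}{9}
\bibitem{BBKMW}
J\'ozsef Balogh, B\'ela Bollob\'as, Michael Krivelevich, Tobias M\"uller, Mark Walters,
\emph{Hamilton cycles in random geometric graphs}, arXiv:0905.4650 (2009).
\end{thebibliography}
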